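\title{Simplicial volume of doubles of collapsed manifolds with boundary}

\begin{abstract}
Let $M$ be a compact Riemannian $n$-manifold with boundary whose sectional curvature is at least $\kappa$ and whose boundary has principal curvatures at least $-\lambda$. We prove that if all unit balls of $M$ have volume less than a constant $\varepsilon(n,\kappa,\lambda)>0$, then the double of $M$ has zero simplicial volume. No lower bound on the intrinsic curvature of $\partial M$ is needed; this answers a question posed by Yamaguchi and Zhang. The proof makes the boundary locally convex by a conformal change centered at a point far from the boundary, works at a scale that varies with the local thickness of $M$, and pushes the thin part of $M$ onto the cut locus of the boundary. The same argument gives vanishing when the inradius is less than $c_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$, where $\kappa_0=\max\{-\kappa,0\}$, and this order is sharp.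
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
For a closed orientable $n$-manifold $Z$, Gromov's \emph{simplicial volume} is
\[
\|Z\|=\inf\Bigl\{\sum_i|a_i| \;:\; \sum_i a_i\sigma_i \text{ is a real singular cycle representing } [Z]\in H_n(Z;\mathbb R)\Bigr\},
\]
where $[Z]$ is a fundamental class. If $Z$ is not orientable, $\|Z\|$ is half the simplicial volume of the orientable double cover. The number $\|Z\|$ measures how many simplices, counted with real weights, are needed to build the fundamental class. Pushing cycles forward shows that a self-map of degree $k$ gives $\|Z\|\ge|k|\,\|Z\|$, so $\|Z\|=0$ for spheres and for all products $Z'\times S^1$. On the other hand $\|Z\|>0$ for closed hyperbolic manifolds (Gromov--Thurston).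

For a compact manifold $M$ with boundary we consider the \emph{double} $D(M)$, two copies of $M$ glued along $\partial M$ by the identity. If $M$ is a connected surface with $\partial M\ne\emptyset$, then $\chi(D(M))=2\chi(M)$. For $\chi(M)<0$ the double is hyperbolic, and otherwise it is a sphere, a torus or a Klein bottle. So for surfaces $\|D(M)\|=0$ means that $M$ is a disk, an annulus or a M\"obius band.

Let $M$ be Riemannian, let $\mathbf n$ be the inner unit normal along $\partial M$, and let $\Pi_{\partial M}(X,X)=\langle\nabla_XX,\mathbf n\rangle$ be the second fundamental form. With this sign the boundary of a round ball in $\mathbb R^n$ has $\Pi\ge0$, and $\Pi_{\partial M}\ge-\lambda$ means that all principal curvatures are at least $-\lambda$. For $n\ge2$, $\kappa,\nu\in\mathbb R$ and $\lambda\ge0$ let $\mathcal M(n,\kappa,\nu,\lambda)$ be the set of isometry classes of compact Riemannian $n$-manifolds with boundary such that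
\[
K_M\ge\kappa,\qquad K_{\partial M}\ge\nu,\qquad \Pi_{\partial M}\ge-\lambda ,
\]
where $K$ denotes sectional curvature. No diameter bound is imposed, and for $n=2$ the condition on $K_{\partial M}$ is not required. The starting point is the following known result.

\begin{proposition}\label{prop:known}
For given $n,\kappa,\nu,\lambda$ there is $\varepsilon>0$ such that $\|D(M)\|=0$ whenever every unit ball in $M\in\mathcal M(n,\kappa,\nu,\lambda)$ has volume less than $\varepsilon$.
\end{proposition}

It is also known that Proposition~\ref{prop:known} fails if the bound $K_M\ge\kappa$ is dropped, and that it fails if the bound $\Pi_{\partial M}\ge-\lambda$ is dropped. The remaining case was posed as a problem by Yamaguchi and Zhang \cite{YZ}.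

\medskip
\noindent\textbf{Question.} \emph{Does Proposition~\ref{prop:known} still hold, for $n\ge3$, if the bound $K_{\partial M}\ge\nu$ is dropped?}
\medskip

To see what this bound excludes, use the Gauss equation. For a plane tangent to $\partial M$, the difference $K_{\partial M}-K_M$ is the product of the two eigenvalues of $\Pi$ restricted to the plane, and both are at least $-\lambda$. So $K_{\partial M}$ can be very negative only where the boundary is mildly concave in one direction and very convex in another. The tube of radius $a\le\frac12$ about the unit circle in $\mathbb R^3$ is an example: it is flat, the principal curvatures of its boundary are $1/a$ and $\cos\theta/(1+a\cos\theta)\ge-2$, its volume is $2\pi^2a^2$, and along the inner equator $K_{\partial M}=-1/(a(1-a))\to-\infty$ as $a\to0$.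

Convexity is the favorable direction: if $\Pi\ge0$, the double itself has curvature at least $\kappa$ in Alexandrov's sense (Theorem~\ref{thm:gluing} below). One therefore guesses that the answer is yes. However, the most direct way to reduce to the convex case does use $\nu$. Attach to $M$ a collar $\partial M\times[0,t_0]$ with the metric $dt^2+\varphi(t)^2g_{\partial M}$, where $\varphi(0)=1$, $\varphi'(0)=-\lambda$ and $\varphi'(t_0)=0$. The new boundary is totally geodesic, but planes tangent to the levels of $t$ have curvature $(K_{\partial M}-\varphi'^2)/\varphi^2$.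

\subsection{Results}
The answer is yes. It follows from a scale-invariant statement. Let $d$ be the length metric of $M$, let $B(p,t)$ be the open balls of $d$, and put $d_\partial=d(\cdot,\partial M)$ and $\operatorname{inrad}M=\max d_\partial$. We call $d_\partial(p)$ the \emph{depth} of $p$. An open subset $U$ of a space $Z$ is \emph{amenable} if the image of $\pi_1(U,y)\to\pi_1(Z,y)$ is an amenable group for every $y\in U$. A cover has \emph{multiplicity} at most $n$ if no point lies in more than $n$ of its sets.

\begin{theorem}\label{thm:main}
For $n\ge2$ there are $c_n,\vartheta_n\in(0,1)$ with the following property. Let $M$ be a compact Riemannian $n$-manifold with boundary such that $K_M\ge-\kappa_0$ and $\Pi_{\partial M}\ge-\lambda$, where $\kappa_0,\lambda\ge0$, and let $r>0$ satisfy $\lambda r\le c_n$ and $\kappa_0r^2\le c_n^2$. If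
\[
\operatorname{vol}B(p,r)\le\vartheta_n r^n\qquad\text{for every } p\in M \text{ with } d_\partial(p)\ge r,
\]
then $D(M)$ has an open cover of multiplicity at most $n$ by amenable sets, and $\|D(M)\|=0$.
\end{theorem}

\begin{corollary}[answer to the Question]\label{cor:answer}
For all $n\ge2$, $\kappa\in\mathbb R$ and $\lambda\ge0$ there is $\varepsilon>0$ such that every compact Riemannian $n$-manifold $M$ with boundary satisfying $K_M\ge\kappa$, $\Pi_{\partial M}\ge-\lambda$ and $\operatorname{vol}B(x,1)<\varepsilon$ for all $x\in M$ has $\|D(M)\|=0$.
\end{corollary}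

\begin{proof}
Let $\kappa_0=\max\{-\kappa,0\}$, choose $r\in(0,1]$ with $\lambda r\le c_n$ and $\kappa_0r^2\le c_n^2$, and put $\varepsilon=\vartheta_nr^n$. Then $\operatorname{vol}B(p,r)\le\operatorname{vol}B(p,1)<\vartheta_nr^n$ for all $p$.
\end{proof}

Theorem~\ref{thm:main} tests the volume only at points of depth at least $r$. If there are no such points, no volume hypothesis is left. We use the convention $0^{-1}=0^{-1/2}=\infty$.

\begin{corollary}\label{cor:inrad}
If $K_M\ge-\kappa_0$, $\Pi_{\partial M}\ge-\lambda$ and $\operatorname{inrad}M<c_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$, then $\|D(M)\|=0$.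
\end{corollary}

\begin{proof}
Put $r=c_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$, or take any $r>\operatorname{inrad}M$ if $\lambda=\kappa_0=0$. No point has depth at least $r$.
\end{proof}

The order of the inradius bound cannot be improved. This last result is not needed for the Question.

\begin{theorem}\label{thm:sharp}
For $n\ge2$ there is $C_n$ with the following property. Let $F:[0,\infty)^2\to(0,\infty]$ be a function such that, for compact Riemannian $n$-manifolds $M$ with boundary, the conditions $K_M\ge-\kappa_0$, $\Pi_{\partial M}\ge-\lambda$ and $\operatorname{inrad}M<F(\kappa_0,\lambda)$ imply $\|D(M)\|=0$. Then $F(\kappa_0,\lambda)\le C_n\min\{\lambda^{-1},\kappa_0^{-1/2}\}$.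
\end{theorem}

\subsection{Strategy}
The link between covers and simplicial volume is Gromov's vanishing theorem \cite{Gromov-VBC}; see also the work of Ivanov and of Frigerio--Moraschini.

\begin{theorem}[vanishing theorem]\label{thm:vanishing}
A closed orientable $n$-manifold with an amenable open cover of multiplicity at most $n$ has zero simplicial volume.
\end{theorem}

To produce such a cover we map $D(M)$ to an $(n-1)$-dimensional simplicial complex and pull back the open stars of the vertices. The complex comes from the nerve of a cover by small balls, and three things are needed. Small balls must be amenable, the nerve must have bounded dimension and valence, and the image must have so little $n$-dimensional measure that it can be projected into the $(n-1)$-skeleton. The first two need a lower curvature bound on the double. Section~\ref{sec:convex} supplies one locally, after a conformal change, and Section~\ref{sec:scale} chooses the scale at which this applies near each point. The third need is met by the volume hypothesis where $M$ is thick and by the cut locus of the boundary (Section~\ref{sec:cut}) where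 $M$ is thin. Section~\ref{sec:nerve} builds the map and proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Two model cases}\label{sec:models}

\subsection{A conformal change that makes the boundary convex}
Let $g'=e^{2u}g$. The Levi-Civita connections satisfy $\nabla'_XX=\nabla_XX+2(Xu)X-|X|^2\nabla u$, and for $g$-orthonormal $X,Y$ the curvature of the plane they span is
\[
K_{g'}=e^{-2u}\bigl[K_g-\operatorname{Hess}u(X,X)-\operatorname{Hess}u(Y,Y)+(Xu)^2+(Yu)^2-|\nabla u|^2\bigr].
\]
Write $u=-\log\phi$, so that $g'=\phi^{-2}g$. Then $du=-\phi^{-1}d\phi$ and $\operatorname{Hess}u=-\phi^{-1}\operatorname{Hess}\phi+\phi^{-2}d\phi\otimes d\phi$. The terms $(X\phi)^2$ and $(Y\phi)^2$ cancel, and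
\begin{equation}\label{eq:conf-K}
K_{g'}=\phi^2K_g+\phi\bigl(\operatorname{Hess}\phi(X,X)+\operatorname{Hess}\phi(Y,Y)\bigr)-|\nabla\phi|^2 .
\end{equation}
The inner unit normal for $g'$ is $\phi\,\mathbf n$, so for $X$ tangent to the boundary
\begin{equation}\label{eq:conf-Pi}
\frac{\Pi_{g'}(X,X)}{|X|^2_{g'}}=\phi\,\frac{\Pi_g(X,X)}{|X|^2_g}+\mathbf n\phi .
\end{equation}
Thus a conformal change raises all principal curvatures if $\phi$ increases inward, and it costs only a lower bound on $\operatorname{Hess}\phi$ and an upper bound on $|\nabla\phi|$. The intrinsic curvature of the boundary does not enter.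

\begin{example}\label{ex:ball}
Let $M\subset\mathbb R^n$ be the complement of the open ball of radius $1/\delta$ about a point $o$. All principal curvatures of $\partial M$ equal $-\delta$. Let $p\in M$ have depth $b$, that is $|p-o|=1/\delta+b$, and on the unit ball about $p$ put $\phi(x)=1-|x-p|^2$. With $\ell=|x-p|$ we have $\operatorname{Hess}\phi=-2g$ and $|\nabla\phi|^2=4\ell^2$, so \eqref{eq:conf-K} gives $K_{g'}=-4(1-\ell^2)-4\ell^2=-4$: the metric $g'$ is the complete Poincar\'e metric on the ball. For $x\in\partial M$ we have $\mathbf n=\delta(x-o)$, and expanding $\ell^2=|(p-o)-(x-o)|^2$ gives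
\[
\langle p-x,\mathbf n\rangle=b+\tfrac\delta2(b^2-\ell^2).
\]
This is positive for all $\ell<1$ once $b\ge\delta/2$: then every boundary point in the unit ball faces $p$. Since $\mathbf n\phi=2\langle p-x,\mathbf n\rangle$, formula \eqref{eq:conf-Pi} shows that all principal curvatures for $g'$ equal
\[
-\delta(1-\ell^2)+2b+\delta(b^2-\ell^2)=2b-\delta+\delta b^2 .
\]
So the boundary becomes convex if $b\ge\delta/2$, and it stays concave if $b\le\delta/4$ and $\delta\le1$.
\end{example}

For any other domain in $\mathbb R^n$ with $\Pi\ge-\delta$ the same $\phi$ gives $K_{g'}=-4$ and principal curvatures at least $-\delta+2\langle p-x,\mathbf n\rangle$. Large positive principal curvatures only help. The example also shows the limitation of the method: the center $p$ must be deep compared with the concavity, both measured in the unit of length in which one works. Near a thin part of $M$ there is no deep point, and the unit of length must shrink.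

\subsection{A thin plate}

\begin{example}\label{ex:plate}
Let $N$ be a closed hyperbolic $(n-1)$-manifold, $n\ge3$, and let $M=N\times[-a,a]$ with the product metric. Then $K_M\ge-1$, $\Pi=0$, $\operatorname{inrad}M=a$ and $D(M)=N\times S^1$. Fold $D(M)$ onto $M$ and move each point away from the boundary, along the normal segment through it, until the segment stops minimizing the distance to $\partial M$. All points land on the middle sheet $N\times\{0\}$. Triangulate $N$. The open stars $\operatorname{St}(j)$ of the vertices are contractible and form a cover of multiplicity $n$. Their preimages $\operatorname{St}(j)\times S^1$ have fundamental group $\mathbb Z$, so they form an amenable cover of $D(M)$ of multiplicity $n$.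
\end{example}

The dimension drops here for a reason that has nothing to do with volume: the image lies in a set of measure zero, the cut locus of the boundary. This matters because we shall work at a scale $s$ proportional to the thickness, $s\approx a/\eta$ with a fixed small $\eta$. For small $a$, a ball of radius $s$ in $D(M)$ has volume of order $as^{n-1}\approx\eta s^n$, and this ratio does not improve as $a\to0$. Two more features persist in general: in the thin part the sets of the cover are symmetric under the reflection of the double, and they are amenable but need not be simply connected.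

\section{Conventions and tools}\label{sec:tools}

\subsection{Conventions}
$M$ is a smooth compact Riemannian $n$-manifold, $n\ge2$. Simplicial volume is additive over components and covers can be built on each component separately, so we take $M$ connected. We assume $\partial M\ne\emptyset$; closed components are treated in Remark~\ref{rem:closed}. We write $d_p=d(p,\cdot)$. A curve is \emph{minimal} if it is parametrized by arc length and its length equals the distance between its ends. Minimal curves exist by compactness. Where a minimal curve runs in the interior it is a smooth geodesic; in particular it has no corner at an interior point.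

The double $D(M)$ carries the doubled length metric, again denoted $d$, and its balls are written $B_D$. In Fermi coordinates along $\partial M$ it is the length metric of a continuous Riemannian metric. The reflection is $\iota$, and $x\mapsto\bar x$ is the folding $D(M)\to M$, which preserves lengths of curves and is $1$-Lipschitz. Functions on $M$ are also regarded as functions on $D(M)$ by folding. The Hausdorff measure $\mathcal H^n$ is normalized to agree with Riemannian volume.

We shall extend $M$ beyond its boundary, and we record one observation. Suppose $M$ is a compact domain in a larger Riemannian $n$-manifold $\widehat M$. A curve in $\widehat M$ from $y\in M$ to $\partial M$ has an initial piece that lies in $M$ and ends on $\partial M$. Hence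
\begin{equation}\label{eq:extension}
d_\partial(y)=\text{distance in } \widehat M \text{ from } y \text{ to } \partial M\qquad(y\in M).
\end{equation}
A minimal curve from $y$ to a nearest point of $\partial M$ meets $\partial M$ only at that point, so it is a geodesic, and it is normal to $\partial M$ by the first variation formula.

Let $\gamma:[0,\ell]\to\widehat M$ be a unit speed geodesic, $\alpha(s,t)$ a smooth variation with $\alpha(0,\cdot)=\gamma$, $Y=\partial_s\alpha(0,\cdot)$, $Y^\perp$ the component of $Y$ orthogonal to $\gamma'$, and $\mathcal L(s)$ the length of $\alpha(s,\cdot)$. The variation formulas are $\mathcal L'(0)=\langle Y,\gamma'\rangle\big|_0^\ell$ and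
\begin{equation}\label{eq:second}
\mathcal L''(0)=\langle\nabla_s\partial_s\alpha,\gamma'\rangle\Big|_0^\ell+\int_0^\ell\Bigl(|\nabla_tY^\perp|^2-\langle R(Y^\perp,\gamma')\gamma',Y^\perp\rangle\Bigr)dt ,
\end{equation}
where $\langle R(X,Y)Y,X\rangle$ is the sectional curvature for orthonormal $X,Y$.

From group theory we use that subgroups and quotients of virtually nilpotent groups are virtually nilpotent, that virtually nilpotent groups are amenable, and that subgroups of amenable groups are amenable.

\subsection{Alexandrov spaces and the Margulis lemma}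
Let $k<0$. For points $x,y,z$ of a metric space with $y,z\ne x$, let $\widetilde\angle_k(y\,x\,z)$ be the angle at the vertex corresponding to $x$ of a triangle with the same side lengths in the hyperbolic plane of curvature $k$. A length space is \emph{locally of curvature $\ge k$} if every point has a neighborhood in which
\[
\widetilde\angle_k(y_1xy_2)+\widetilde\angle_k(y_2xy_3)+\widetilde\angle_k(y_3xy_1)\le2\pi
\]
for all $x,y_1,y_2,y_3$ with $y_i\neq x$. An \emph{Alexandrov space of curvature $\ge k$} is a complete length space in which this holds for all quadruples; its dimension is the Hausdorff dimension. A Riemannian manifold without boundary and with $K\ge k$ is locally of curvature $\ge k$.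

\begin{theorem}[Burago--Gromov--Perelman]\label{thm:BGP}
A complete length space that is locally of curvature $\ge k$ is an Alexandrov space of curvature $\ge k$. In an $n$-dimensional such space the Bishop--Gromov comparison holds: $\mathcal H^n(B(x,t))/V_k(t)$ is nonincreasing in $t$, where $V_k(t)$ is the volume of a $t$-ball in the $n$-dimensional space form of curvature $k$.
\end{theorem}

This gives a packing bound. Let $x_1,\dots,x_m$ lie in a ball of radius $t$ at pairwise distances at least $a$, and let $B(x_1,a/2)$ have the least measure among the disjoint balls $B(x_i,a/2)$. All of them lie in $B(x_1,2t+a/2)$, so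
\begin{equation}\label{eq:packing}
m\le V_k(2t+a/2)/V_k(a/2).
\end{equation}

\begin{theorem}[Kosovski\u{\i} \cite{Kos}]\label{thm:gluing}
Gluing two Riemannian manifolds with $K\ge k$ along isometric boundaries with $\Pi_1+\Pi_2\ge0$ gives a space that is locally of curvature $\ge k$.
\end{theorem}

We use this only for the double of a complete manifold with $\Pi>0$; there one can also use local convexity and Perelman's doubling theorem.

\begin{theorem}[generalized Margulis lemma; Breuillard--Green--Tao \cite{BGT}]\label{thm:margulis}
For each $m$ there is $\varepsilon_{\mathrm M}(m)>0$ with the following property. Let $X$ be a metric space in which every ball of radius $4$ is covered by $m$ balls of radius $1$, and let $\Gamma$ act on $X$ by isometries and discretely, that is, $\{\gamma:\gamma x\in S\}$ is finite for all $x\in X$ and all bounded $S\subset X$. Then for every $x\in X$ the set $\{\gamma\in\Gamma:d(\gamma x,x)<\varepsilon_{\mathrm M}(m)\}$ generates a virtually nilpotent group.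
\end{theorem}

\subsection{Two elementary lemmas}
Distance functions are not smooth, but the second variation formula bounds them from above by smooth functions. For a continuous function $u$ on an interval and $a\in\mathbb R$ we say that $u''\le a$ \emph{in the barrier sense} if at every interior point $s_0$ there is a smooth function $\beta\ge u$ near $s_0$ with $\beta(s_0)=u(s_0)$ and $\beta''(s_0)\le a$.

\begin{lemma}\label{lem:barrier}
If $u''\le a$ in the barrier sense, then $u(s)-as^2/2$ is concave.
\end{lemma}

\begin{proof}
Otherwise $u-as^2/2$ lies strictly below one of its chords at some point, and for small $\epsilon>0$ so does $u-(a+\epsilon)s^2/2$. Subtracting the chord, an affine function $l$, we find that $u-(a+\epsilon)s^2/2-l$ has an interior local minimum $s_0$. Then $\beta-(a+\epsilon)s^2/2-l$ also has a local minimum at $s_0$, so $\beta''(s_0)\ge a+\epsilon$, a contradiction.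
\end{proof}

\begin{lemma}\label{lem:area}
Let $\Phi:S\to S'$ be a map of metric spaces, $S$ separable, and let $\Lambda:S\to[0,\infty)$ be a Borel function. Suppose every point of $S$ has an open neighborhood $U$ on which $\Phi$ is Lipschitz with constant at most $\inf_U\Lambda$. Then $\mathcal H^n(\Phi(S))\le\int_S\Lambda^n\,d\mathcal H^n$.
\end{lemma}

\begin{proof}
Countably many such neighborhoods $U_i$ cover $S$. Partition $S$ into Borel sets $S_i\subset U_i$. Then $\mathcal H^n(\Phi(S_i))\le(\inf_{U_i}\Lambda)^n\mathcal H^n(S_i)\le\int_{S_i}\Lambda^n\,d\mathcal H^n$; sum over $i$.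
\end{proof}

\section{Convexification seen from a deep point}\label{sec:convex}

We now prove the general version of Example~\ref{ex:ball}. This is the only place where the bounds on $K_M$ and $\Pi_{\partial M}$ are used. Let $V=V_{-1}$.

\begin{proposition}\label{prop:convex}
Let $0<\delta\le\frac1{100}$ and $b=100\delta$. Suppose $K_M\ge-\delta$ and $\Pi_{\partial M}\ge-\delta$, and let $p\in M$ satisfy $d_\partial(p)\ge b$.
\begin{itemize}
\item[(i)] If $d_p(y)<\frac32$, every minimal curve of $M$ from $p$ to $y$ meets $\partial M$ at most at $y$. Moreover $t\mapsto\operatorname{vol}B(p,t)/V(t)$ is nonincreasing on $(0,\frac32)$.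
\item[(ii)] There are a connected open set $\Omega\subset M$ containing $\{d_p\le\frac12\}$ and a smooth metric $g'$ on $\Omega$, conformal to $g$, such that $(\Omega,g')$ is complete, $K_{g'}\ge-25$, $\Pi_{g'}>0$ on $\partial M\cap\Omega$, and
\[
|\cdot|_{g'}\ge0.9\,|\cdot|_g\ \text{ on }\Omega,\qquad |\cdot|_{g'}\le1.5\,|\cdot|_g\ \text{ on }\{d_p\le\tfrac12\}.
\]
\end{itemize}
\end{proposition}

We want to take $\phi=1-d_p^2$, as in the example. There are two difficulties. Minimal curves from $p$ might bend along a concave part of the boundary, and then $d_p^2$ would have neither a Hessian bound from the second variation formula nor a negative inner normal derivative. Also, $d_p^2$ is not smooth and must be mollified, including at boundary points. For the second purpose we first enlarge $M$ slightly.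

\subsection{A thin extension}
If $d_\partial(p)>2$, put $M^+=M$. Suppose $d_\partial(p)\le2$. Near $\partial M$ write $g=dt^2+g_t$ in Fermi coordinates with $t\le0$ inside $M$, and extend the family $g_t$ smoothly to small positive $t$. For small $w\in(0,\frac12)$ let $M^+=M\cup\{0\le t\le w\}$. By continuity and compactness we can choose $w$ so that
\[
K_{M^+}\ge-2\delta,\qquad\Pi_{\partial M^+}\ge-2\delta .
\]
Let $\rho$ be the distance to $\partial M^+$ in $M^+$. Since $|\nabla t|=1$, we have $\rho=w-t$ on the collar and $\rho=w+d_\partial$ on $M$. So $M=\{\rho\ge w\}$, $\rho(p)\ge w+b$, the function $\rho$ is smooth on a neighborhood of $\{\rho\le w\}$, and $\nabla\rho=\mathbf n$ along $\partial M$. On curves of length at most $\frac32$ starting at $p$ we have $\rho\le w+2+\frac32\le4$. In both cases $d_p^+$ denotes the distance from $p$ in $M^+$.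

\subsection{The boundary is not an obstacle}
The distance to a convex boundary in nonnegative curvature is concave. Under our hypotheses it is almost concave.

\begin{lemma}\label{lem:concave}
Let $d_\partial(p)\le2$, and let $\sigma$ be a unit speed geodesic of $\operatorname{int}M^+$ contained in $\{\rho\le4\}$. Then $(\rho\circ\sigma)''\le10\delta$ in the barrier sense.
\end{lemma}

\begin{proof}
Fix $s_0$, put $y=\sigma(s_0)$, $v=\sigma'(s_0)$, $\ell=\rho(y)$, and let $\gamma:[0,\ell]\to M^+$ be a minimal normal geodesic from $\partial M^+$ to $y$. Write $v=v^\perp+a\gamma'(\ell)$, let $E$ be the parallel field along $\gamma$ with $E(\ell)=v^\perp$, and put $Y(t)=E(t)+\frac t\ell a\gamma'(t)$. Then $Y(\ell)=v$, and $Y(0)=E(0)$ is tangent to $\partial M^+$. Work in a slightly larger extension. Flowing a small disk of $\partial M^+$ about $\gamma(0)$ along a vector field that extends $\gamma'$ gives a chart around $\gamma$ in which the disk lies in a coordinate hyperplane. In this chart put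
\[
\alpha(s,t)=\gamma(t)+sY(t)+\tfrac t\ell\bigl(\sigma(s_0+s)-y-sv\bigr).
\]
The variation field is $Y$, and $\alpha(s,\cdot)$ joins $\partial M^+$ to $\sigma(s_0+s)$. By \eqref{eq:extension} its length $\mathcal L(s)$ is at least $\rho(\sigma(s_0+s))$, with equality at $s=0$, so $\mathcal L$ is a barrier. In \eqref{eq:second} the boundary term at $t=\ell$ vanishes because $\sigma$ is a geodesic, the term at $t=0$ is $-\Pi_{\partial M^+}(E(0),E(0))$, and $Y^\perp=E$ is parallel with $|E|\le1$. Hence $\mathcal L''(0)\le2\delta+2\delta\ell\le10\delta$.
\end{proof}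

A geodesic that starts at depth $b=100\delta$ and reaches the boundary within time $\frac32$ therefore arrives transversally, and a minimal curve cannot continue after a transversal hit.

\begin{lemma}\label{lem:visible}
Let $y\in M^+$ with $\ell=d_p^+(y)\in(0,\frac32)$, and let $\gamma:[0,\ell]\to M^+$ be minimal in $M^+$ from $p$ to $y$.
\begin{itemize}
\item[(a)] $\gamma(t)\in\operatorname{int}M^+$ for $t<\ell$.
\item[(b)] If $y\in M$, then $\gamma(t)\in M\setminus\partial M$ for $t<\ell$.
\item[(c)] If $d_\partial(p)\le2$, $y\in\operatorname{int}M^+$, $\rho$ is smooth near $y$ and $\rho(y)\le w+b/10$, then $\ell\,\langle\gamma'(\ell),\nabla\rho(y)\rangle\le-0.7\,b$.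
\end{itemize}
\end{lemma}

\begin{proof}
If $d_\partial(p)>2$, the curve $\gamma$ stays at distance at least $\frac12$ from $\partial M$ and there is nothing to prove. Let $d_\partial(p)\le2$. Suppose $\gamma(t)\in\operatorname{int}M^+$ for $t<t_1$, where $0<t_1\le\ell$. By Lemmas~\ref{lem:concave} and~\ref{lem:barrier} the function $\rho(\gamma(t))-5\delta t^2$ is concave on $[0,t_1]$. Comparing it with its chord gives, for $0\le t\le t_1$,
\begin{equation}\label{eq:chord}
\rho(\gamma(t))\ge\Bigl(1-\frac t{t_1}\Bigr)\rho(p)+\frac t{t_1}\,\rho(\gamma(t_1))-5\delta\,t(t_1-t),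
\end{equation}
and, if $\rho$ is smooth near $\gamma(t_1)$, comparing the left derivative at $t_1$ with the slope of the chord gives
\begin{equation}\label{eq:slope}
(\rho\circ\gamma)'(t_1^-)\le\frac{\rho(\gamma(t_1))-\rho(p)}{t_1}+5\delta t_1 .
\end{equation}

(a) Suppose $t_1<\ell$ is the first time with $\rho(\gamma(t_1))=0$. On $[0,t_1)$ the curve is a geodesic, so $v=\gamma'(t_1^-)$ exists, and \eqref{eq:slope} gives $\langle v,\nabla\rho\rangle\le-100\delta/1.5+7.5\delta<0$. Choose coordinates centered at $\gamma(t_1)$ with values in the half space $\{x_n\ge0\}$, with $x_n=\rho$ and $g_{ij}(0)=\delta_{ij}$. Half balls are convex in the coordinates, so the distance in $M^+$ between points $x,x'$ of the half ball of radius $a$ is $(1+o(1))|x-x'|$ as $a\to0$. Put $x_\pm=\gamma(t_1\pm s)$. Since $\gamma$ is minimal, $|x_\pm|=s(1+o(1))$ and $|x_+-x_-|=2s(1+o(1))$ as $s\to0^+$. The parallelogram identity gives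
\[
|x_++x_-|^2=2|x_+|^2+2|x_-|^2-|x_+-x_-|^2=o(s^2).
\]
Since $x_-=-sv+o(s)$, we get $x_+=sv+o(s)$. Its last coordinate is $s\langle v,\nabla\rho\rangle+o(s)<0$ for small $s$, which contradicts $\rho\ge0$.

(b) By (a) we may take $t_1=\ell$ in \eqref{eq:chord}. With $\rho(p)\ge w+b$ and $\rho(y)\ge w$ we get
\[
\rho(\gamma(t))\ge w+\Bigl(1-\frac t\ell\Bigr)\bigl(b-5\delta t\ell\bigr),
\]
and $b-5\delta t\ell\ge100\delta-11.25\delta>0$. So $\rho(\gamma(t))>w$ for $t<\ell$.

(c) Multiply \eqref{eq:slope} for $t_1=\ell$ by $\ell$. The right side is at most $-0.9b+11.25\delta\le-0.7b$.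
\end{proof}

Always $d_p^+\le d_p$ on $M$. By (b),
\begin{equation}\label{eq:samedist}
d_p^+(y)=d_p(y)\qquad\text{for all } y\in M \text{ with } d_p^+(y)<\tfrac32 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:convex}(i)]
If $d_p(y)<\frac32$, a minimal curve of $M$ from $p$ to $y$ is minimal in $M^+$ by \eqref{eq:samedist}, and Lemma~\ref{lem:visible}(b) gives the first claim.

Let $S$ be the set of $v\in T_pM$ with $|v|<\frac32$ such that $a\mapsto\exp_p(av)$, $a\in[0,1]$, lies in $M$ and $d_p(\exp_pv)=|v|$. This set is star-shaped and relatively closed in the open ball of radius $\frac32$. By the first claim, $B(p,t)=\exp_p(S\cap\{|v|<t\})$ for $t\le\frac32$. Let $S^\circ=\{av:v\in S,\ 0\le a<1\}$; it is the union of the sets $aS$ over rational $a\in[0,1)$, hence Borel. Each ray contains at most one point of $S\setminus S^\circ$, so $S\setminus S^\circ$ and its image under the smooth map $\exp_p$ are null sets. For $v\in S$ the geodesic $\exp_p(av)$ is interior for $a<1$ and minimal. So it has no point conjugate to $p$ for $a<1$, and no second minimal geodesic reaches $\exp_p(av)$, since continuing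 it along the first would give a minimal curve with an interior corner. Thus $\exp_p$ is injective on $S^\circ$ and has no critical points there.

For unit $\theta\in T_pM$ let $J(a,\theta)=a^{n-1}|\det d(\exp_p)_{a\theta}|$ if $a\theta\in S^\circ$ and $J(a,\theta)=0$ otherwise. Then $\operatorname{vol}B(p,t)=\int_0^tj(a)\,da$ with $j(a)=\int J(a,\theta)\,d\theta$. Since $K\ge-1$, Bishop's comparison says that $J(a,\theta)/\sinh^{n-1}a$ is nonincreasing in $a$ before the first conjugate point; it remains so when extended by zero, because $S^\circ$ is star-shaped. So $j(a)/\sinh^{n-1}a$ is nonincreasing. Up to a constant factor, $\operatorname{vol}B(p,t)/V(t)$ is the average of this function over $[0,t]$ with weight $\sinh^{n-1}a$, and such averages are nonincreasing in $t$.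
\end{proof}

\subsection{Smoothing the squared distance}
Let $f=\frac12(d_p^+)^2$, $O=\{d_p^+<\frac32\}\cap\operatorname{int}M^+$ and $Q=\{y\in M:d_p(y)\le1.4\}$. Then $Q$ is a compact subset of the open manifold $O$; this is what the extension was for.

\begin{lemma}\label{lem:smooth}
There is a smooth function $\omega$ on a neighborhood of $Q$ in $O$ such that, on $Q$,
\[
|\omega-\tfrac12d_p^2|<0.01,\qquad\operatorname{Hess}\omega\le2g,\qquad|\nabla\omega|\le2,\qquad\mathbf n\omega\le-b/2\ \text{ on }\partial M\cap Q .
\]
\end{lemma}

\begin{proof}
\emph{Properties of $f$.} On $O$ the function $f$ is locally Lipschitz with constant $1.5$. At each $y\in O$ it has a smooth support function: $\beta\ge f$ near $y$, $\beta(y)=f(y)$, $|\nabla\beta(y)|\le1.5$ and $\operatorname{Hess}\beta(y)\le1.02g$. For $y=p$ take $\beta=f$. For $y\ne p$ let $\gamma:[0,\ell]\to M^+$ be minimal from $p$ to $y$; it lies in $\operatorname{int}M^+$ by Lemma~\ref{lem:visible}(a). For small $v\in T_yM^+$ let $E_v$ be the parallel field along $\gamma$ with $E_v(\ell)=v$, let $\mathcal L(v)$ be the length of the curve $t\mapsto\exp_{\gamma(t)}(\frac t\ell E_v(t))$,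 which joins $p$ to $\exp_yv$ in $\operatorname{int}M^+$, and put $\beta(\exp_yv)=\frac12\mathcal L(v)^2$. Differentiate $s\mapsto\mathcal L(sv)$ at $s=0$. The first derivative is $\langle v,\gamma'(\ell)\rangle$, so $|\nabla\beta(y)|=\ell$. In \eqref{eq:second} the boundary terms vanish and $Y^\perp=\frac t\ell E_{v^\perp}$, so the second derivative is at most $|v^\perp|^2(1/\ell+2\delta\ell/3)$. Hence
\[
\operatorname{Hess}\beta(v,v)\le\langle v,\gamma'(\ell)\rangle^2+|v^\perp|^2\bigl(1+2\delta\ell^2/3\bigr)\le1.02\,|v|^2 .
\]
If $f$ is differentiable at $y\ne p$, then $\nabla f(y)=\ell\gamma'(\ell)$, because $f(\gamma(t))=t^2/2$ gives $\langle\nabla f(y),\gamma'(\ell)\rangle=\ell$ while $|\nabla f(y)|\le\ell$. So under the hypotheses of Lemma~\ref{lem:visible}(c),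
\begin{equation}\label{eq:normal}
\langle\nabla f,\nabla\rho\rangle(y)\le-0.7\,b .
\end{equation}

\emph{Mollification.} We use the Greene--Wu convolution. Let $\chi\ge0$ be smooth, constant near $0$, supported in $[0,1]$, with $\int_{\mathbb R^n}\chi(|v|)\,dv=1$, and put
\[
f_\mu(y)=\mu^{-n}\int_{T_yM^+}f(\exp_yv)\,\chi(|v|/\mu)\,dv .
\]
For small $\mu$ this is defined near $Q$. Substituting $z=\exp_yv$ writes it as the integral of $f(z)$ against a kernel that is smooth in $(y,z)$, so $f_\mu$ is smooth. Also $|f_\mu-f|\le1.5\mu$, and $f=\frac12d_p^2$ on $Q$ by \eqref{eq:samedist}. Let $\sigma$ be a unit speed geodesic of $O$ with $y=\sigma(0)\in Q$ and $X=\sigma'(0)$, let $Y_v$ be parallel along $\sigma$ with $Y_v(0)=v$, and put $c_v(s)=\exp_{\sigma(s)}Y_v(s)$. Parallel translation is a linear isometry, so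
\[
f_\mu(\sigma(s))=\mu^{-n}\int_{T_yM^+}f(c_v(s))\,\chi(|v|/\mu)\,dv .
\]
The curves $c_v$ depend smoothly on $(y,X,v)$ and $c_0=\sigma$. By compactness there is $s_1>0$ such that, uniformly for $|s|\le s_1$, $|v|\le\mu$ and all $(y,X)$, the points $c_v(s)$ lie in $O$, $|c_v'|=1+O(\mu)$ and $|\nabla_sc_v'|=O(\mu)$.

\emph{Hessian.} Composing the support functions with $c_v$ gives
\[
(f\circ c_v)''\le1.02\,|c_v'|^2+1.5\,|\nabla_sc_v'|\le\tfrac32
\]
in the barrier sense, for small $\mu$. By Lemma~\ref{lem:barrier} each $f\circ c_v-\frac34s^2$ is concave, and so is the average $f_\mu\circ\sigma-\frac34s^2$. Hence $\operatorname{Hess}f_\mu\le\frac32g$ on $Q$.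

\emph{Gradient.} By Rademacher's theorem $f$ is differentiable at $\exp_yv$ for almost every $v$. The difference quotients of $f\circ c_v$ are bounded, so by dominated convergence $\langle\nabla f_\mu(y),X\rangle$ is the average of $\langle\nabla f(\exp_yv),c_v'(0)\rangle$. Therefore $|\nabla f_\mu|\le1.5+O(\mu)$.

\emph{Normal derivative.} If $\partial M\cap Q\ne\emptyset$, then $d_\partial(p)\le2$. Let $y\in\partial M\cap Q$ and $X=\mathbf n=\nabla\rho(y)$. For small $\mu$ the function $\rho$ is smooth near $\exp_yv$, $\rho(\exp_yv)\le w+\mu\le w+b/10$, and $|c_v'(0)-\nabla\rho(\exp_yv)|=O(\mu)$, since the two vectors depend smoothly on $v$ and agree at $v=0$. By \eqref{eq:normal}, $\mathbf nf_\mu\le-0.7b+O(\mu)$.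

Take $\omega=f_\mu$ with $\mu$ small.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:convex}(ii)]
Let $W=\{y\in Q:\omega(y)<\frac12\}$. On $W$ we have $d_p^2<1.02$, so $W=\{d_p<1.4,\ \omega<\frac12\}$ is open in $M$. If $d_p\le0.9$, then $\omega<0.415$, so $W$ contains the path-connected set $\{d_p\le0.9\}$. Let $\Omega$ be the component of $W$ containing $p$. It is open and contains $\{d_p\le0.9\}$. On $\Omega$ put $\phi=1-2\omega\in(0,1.02)$ and $g'=\phi^{-2}g$.

\emph{Bounds.} We have $|\cdot|_{g'}=\phi^{-1}|\cdot|_g$ and $\phi^{-1}>1/1.02>0.9$. On $\{d_p\le\frac12\}$ we have $\omega<0.135$, so $\phi>0.73$ and $\phi^{-1}<1.5$.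

\emph{Completeness.} The differential of $\log\phi$ has $g'$-norm $\phi\cdot|\nabla\phi|/\phi=2|\nabla\omega|\le4$. So a $g'$-bounded set lies in $\Omega\cap\{\phi\ge a\}$ for some $a>0$. This set is compact, because $\{y\in Q:1-2\omega\ge a\}$ is a compact subset of $W$ and $\Omega$ is relatively closed in $W$. Thus closed bounded subsets of $(\Omega,g')$ are compact.

\emph{Curvature.} Since $\operatorname{Hess}\phi\ge-4g$ and $|\nabla\phi|\le4$, formula \eqref{eq:conf-K} gives
\[
K_{g'}\ge-1.02^2\,\delta-8\cdot1.02-16\ge-0.011-8.16-16\ge-25 .
\]

\emph{Boundary.} Since $\mathbf n\phi=-2\,\mathbf n\omega\ge b$, formula \eqref{eq:conf-Pi} shows that the principal curvatures for $g'$ are at least $-1.02\,\delta+100\,\delta>0$.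
\end{proof}

\section{A variable scale}\label{sec:scale}

From now on $M,\kappa_0,\lambda,r$ satisfy the curvature hypotheses of Theorem~\ref{thm:main}, with the constant $c_n$ fixed below. To each point $x$ we want to attach a length $s(x)$ with three properties. The ball of radius $s(x)$ about $x$ must lie in the region convexified by Proposition~\ref{prop:convex} from some deep point. The function $s$ must be Lipschitz, so that nearby balls of the cover have comparable radii. And where $M$ is thin, the thickness must be much smaller than the radii of the balls, so that a ball and its mirror image can be merged, as in Example~\ref{ex:plate}. The depth $d_\partial$ itself vanishes on the boundary, so we spread it out with a small slope $\eta$.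

\subsection{Constants}
By \eqref{eq:packing}, applied to a maximal $1$-separated set, there is $m_n$ such that in every $n$-dimensional Alexandrov space of curvature $\ge-2$ each ball of radius $4$ is covered by $m_n$ balls of radius $1$. Put
\[
\varepsilon_0=\tfrac12\min\{1,\varepsilon_{\mathrm M}(m_n)\},\qquad\varepsilon_1=\min\Bigl\{\frac{\varepsilon_0}{16},\frac1{100}\Bigr\},\qquad\eta=\frac{\varepsilon_1}{100},\qquad c_n=\frac{\eta^2}{16000}.
\]
In units of $s$, loops shorter than $\varepsilon_0$ will generate a virtually nilpotent group, $\varepsilon_1$ will be the radius of the balls of the cover, and $\eta$ will be the thickness of the thin part. Let $r_0=10r$. The conditions $\lambda r\le c_n$ and $\kappa_0r^2\le c_n^2$ give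
\begin{equation}\label{eq:rescale}
\lambda\cdot\frac{4r_0}\eta\le\frac{40c_n}\eta=\frac\eta{400},\qquad\kappa_0\Bigl(\frac{4r_0}\eta\Bigr)^2\le\Bigl(\frac\eta{400}\Bigr)^2\le\frac\eta{400}.
\end{equation}

\subsection{The scale function}
Define
\[
h(x)=\max_{y\in M}\bigl[\min\{d_\partial(y),r_0\}-\eta\,d(x,y)\bigr],\qquad s(x)=h(x)/\eta .
\]
As a maximum of $\eta$-Lipschitz functions $h$ is $\eta$-Lipschitz, so $s$ is $1$-Lipschitz, on $M$ and on $D(M)$. Taking $y=x$ gives
\begin{equation}\label{eq:hbounds}
\min\{d_\partial,r_0\}\le h\le r_0;\qquad\text{in particular } d_\partial(x)\le h(x)\text{ if } h(x)<r_0 .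
\end{equation}
Also $h>0$: at a boundary point take $y$ at small distance $t$ along the inner normal, which gives $h\ge(1-\eta)t$. One should think of $h$ as the local thickness, cut off at $r_0$. For the plate of Example~\ref{ex:plate} with $a\le r_0$ one has $h=a-\eta|t|$ at height $t\in[-a,a]$.

Fix $x\in M$, let $p$ be a point where the maximum is attained, and put $R=\min\{d_\partial(p),r_0\}$ and $L=4R/\eta$. From $R=h(x)+\eta\,d(x,p)$ we get $R\ge h(x)>0$, $d(x,p)\le L/4$ and $s(x)\le L/4$. Hence
\begin{equation}\label{eq:inside}
B(x,s(x))\subset B(p,L/2).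
\end{equation}
The metric $L^{-2}g$ has curvature at least $-\kappa_0L^2$ and principal curvatures at least $-\lambda L$. Since $L\le4r_0/\eta$, both are at least $-\delta$ with $\delta=\eta/400$ by \eqref{eq:rescale}. The depth of $p$ in this metric is at least $R/L=\eta/4=100\delta$. So Proposition~\ref{prop:convex} applies to $L^{-2}g$ at $p$.

\begin{proposition}\label{prop:local}
Let $x\in D(M)$ and $s=s(x)$.
\begin{itemize}
\item[(a)] For $a>0$, a subset of $B_D(x,s)$ whose points are at pairwise distance at least $as$ has at most $N(n,a)$ elements.
\item[(b)] The subgroup of $\pi_1(D(M),x)$ generated by the loops at $x$ of length at most $\varepsilon_0s$ is virtually nilpotent.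
\item[(c)] Suppose $\operatorname{vol}B(q,r)\le\vartheta r^n$ whenever $d_\partial(q)\ge r$. If $h(x)\ge r_0/6$, then $\operatorname{vol}B_D(x,s)\le C_0\vartheta s^n$, where $C_0=2V(\frac12)/V(\eta/40)$ depends only on $n$.
\end{itemize}
\end{proposition}

\begin{proof}
Take $p,R,L$ as above for $\bar x$, and let $\Omega,g'$ be given by Proposition~\ref{prop:convex} for $L^{-2}g$. Put $g''=(L/s)^2g'$. Then $K_{g''}\ge-25(s/L)^2\ge-25/16\ge-2$ and $\Pi_{g''}>0$. Let $X$ be the component containing $x$ of the preimage of $\Omega$ under folding, with the length metric $d_X$ of $g''$. It is the double of $\Omega$ if $\Omega\cap\partial M\ne\emptyset$, and a copy of $\Omega$ otherwise. A bounded subset of $X$ folds into a compact subset of $\Omega$, whose preimage is compact, so $X$ is complete. By Theorems~\ref{thm:gluing} and~\ref{thm:BGP}, $X$ is an $n$-dimensional Alexandrov space of curvature $\ge-2$. By \eqref{eq:inside} the path-connected set $B_D(x,s)$ folds into $\{d_p\le L/2\}\subset\Omega$, so $B_D(x,s)\subset X$. Moreover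
\begin{equation}\label{eq:bilip}
|\cdot|_{g''}\ge0.9\,s^{-1}|\cdot|_g\ \text{ on }X,\qquad|\cdot|_{g''}\le1.5\,s^{-1}|\cdot|_g\ \text{ on }B_D(x,s).
\end{equation}

(a) By the first inequality the points are at pairwise $d_X$-distance at least $0.9a$. A curve of length less than $s$ from $x$ stays in $B_D(x,s)$, so by the second inequality the points lie in the $d_X$-ball of radius $1.5$ about $x$. Apply \eqref{eq:packing}.

(b) A loop at $x$ of length at most $\varepsilon_0s\le s/2$ stays in $B_D(x,s)$, and its $g''$-length is at most $1.5\,\varepsilon_0<\varepsilon_{\mathrm M}(m_n)$. The universal cover $\widetilde X$ with the lifted length metric is complete and locally isometric to $X$, so it is an $n$-dimensional Alexandrov space of curvature $\ge-2$ by Theorem~\ref{thm:BGP}. It is locally compact, so closed bounded sets are compact by the Hopf--Rinow theorem. The deck group $\pi_1(X,x)$ acts freely by isometries with closed discrete orbits, hence discretely. Each of our loops moves the base point $\tilde x$ by less than $\varepsilon_{\mathrm M}(m_n)$. By Theorem~\ref{thm:margulis} they generate a virtually nilpotent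 subgroup of $\pi_1(X,x)$, and its image in $\pi_1(D(M),x)$ is virtually nilpotent.

(c) Here $R\ge h(x)\ge r_0/6>r$, so $d_\partial(p)\ge r$ and $\operatorname{vol}B(p,r)\le\vartheta r^n$. From $r<R\le10r$ we get $\eta/40\le r/L<\eta/4<\frac12$. By \eqref{eq:inside} and Proposition~\ref{prop:convex}(i) for $L^{-2}g$,
\[
\operatorname{vol}B(\bar x,s)\le\operatorname{vol}B(p,L/2)\le\frac{V(1/2)}{V(r/L)}\operatorname{vol}B(p,r)\le\frac{V(1/2)}{V(\eta/40)}\,\vartheta r^n .
\]
Finally $s\ge r_0/(6\eta)>r$, and $\operatorname{vol}B_D(x,s)\le2\operatorname{vol}B(\bar x,s)$ because folding is $1$-Lipschitz and at most two-to-one.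
\end{proof}

Part (c) is the only use of the volume hypothesis. It says nothing where $h<r_0/6$, and Example~\ref{ex:plate} shows that no bound tending to zero with $\vartheta$ holds there.

\section{Pushing the thin part onto the cut locus}\label{sec:cut}

In the thin part we imitate Example~\ref{ex:plate}. The cut locus of $\partial M$ is in general not a submanifold, but we need only that it has measure zero and that the push onto it is continuous and moves points little.

Regard $M$ as a domain in a closed Riemannian manifold $\widehat M$, for instance the smooth double with any smooth extension of $g$. Let $e:\partial M\times\mathbb R\to\widehat M$, $e(z,t)=\gamma_z(t)=\exp_z(t\mathbf n)$, and define the \emph{cut time}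
\[
\tau(z)=\max\{t\ge0:\gamma_z([0,t])\subset M,\ d_\partial(\gamma_z(t))=t\}\le\operatorname{inrad}M .
\]
The maximum exists because the conditions are closed. Since $d_\partial$ is $1$-Lipschitz, $d_\partial(\gamma_z(t))=t$ for all $t\le\tau(z)$. A \emph{foot} of $y\in M$ is a point $z\in\partial M$ with $d(y,z)=d_\partial(y)$. By Section~\ref{sec:tools}, $z$ is a foot of $y$ if and only if $y=\gamma_z(t)$ with $t=d_\partial(y)\le\tau(z)$. Every point has a foot, and if $y_k\to y$, limits of feet of $y_k$ are feet of $y$. Choose $\tau_0>0$ such that $e$ embeds $\partial M\times[0,\tau_0]$ in $M$. A point $e(z,\tau_0)$ also equals $e(z',t')$ with $z'$ a foot and $t'=d_\partial\le\tau_0$, so $t'=\tau_0$ by injectivity. Hence $\tau\ge\tau_0$. Let $\operatorname{Cut}=\{\gamma_z(\tau(z)):z\in\partial M\}$.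

We recall a textbook fact. If $de$ is singular at $(z,t_1)$, then $\gamma_z(t_1)$ is called a focal point, and for $t>t_1>0$ the segment $\gamma_z|_{[0,t]}$ is not a shortest curve in $\widehat M$ from $\partial M$ to $\gamma_z(t)$. By \eqref{eq:extension}, $de$ is therefore nonsingular at $(z,t_1)$ for $0<t_1<\tau(z)$.

\begin{lemma}\label{lem:cut}
\begin{itemize}
\item[(i)] If $z$ is a foot of $y$ and $d_\partial(y)<\tau(z)$, then $z$ is the only foot of $y$.
\item[(ii)] $\tau$ is continuous.
\item[(iii)] $\operatorname{Cut}$ is compact, disjoint from $\partial M$, and $\mathcal H^n(\operatorname{Cut})=0$. If $y\in\operatorname{Cut}$, then $\tau(z)=d_\partial(y)$ for every foot $z$ of $y$. Off $\operatorname{Cut}$ the foot is unique and depends continuously on $y$.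
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $t=d_\partial(y)$. If $t=0$, then $y=z$. If $t>0$ and $z'$ is a foot, then $\gamma_{z'}|_{[0,t]}$ followed by $\gamma_z|_{[t,\tau(z)]}$ has length $\tau(z)=d_\partial(\gamma_z(\tau(z)))$. So it is minimal and has no corner at the interior point $y$. Then $\gamma_{z'}'(t)=\gamma_z'(t)$, the geodesics coincide, and $z'=z$.

(ii) Let $z_k\to z$ and pass to a subsequence with $\tau(z_k)\to t_1\ge\tau_0$. For $t<t_1$ the points $e(z_k,t)$ lie in $M$ and have depth $t$ for large $k$, so the same holds for $e(z,t)$. Hence $\tau(z)\ge t_1$. Suppose $\tau(z)>t_1$. Put $t_k=\tau(z_k)+\frac1k$ and $y_k=e(z_k,t_k)\to y=e(z,t_1)$. For $\frac1k<\tau_0$ the segment $\gamma_{z_k}([0,t_k])$ lies in $M$, because $\gamma_{z_k}(\tau(z_k))$ has depth at least $\tau_0$. By the definition of $\tau$, $t_k'=d_\partial(y_k)<t_k$. Let $z_k'$ be a foot of $y_k$, so $y_k=e(z_k',t_k')$. By (i), $z$ is the only foot of $y$, so $z_k'\to z$, and $t_k'\to d_\partial(y)=t_1$. The distinct points $(z_k,t_k)$ and $(z_k',t_k')$ converge to $(z,t_1)$ and have the same image under $e$. By the inverse function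 theorem $de$ is singular at $(z,t_1)$, which is impossible for $0<t_1<\tau(z)$.

(iii) $\operatorname{Cut}$ is the image under the smooth map $e$ of the graph of $\tau$, which is compact by (ii) and null by Fubini's theorem. Points of $\operatorname{Cut}$ have depth at least $\tau_0$. Let $y=\gamma_{z_0}(\tau(z_0))$, so that $z_0$ is a foot and $d_\partial(y)=\tau(z_0)$. If a foot $z$ had $d_\partial(y)<\tau(z)$, then $z=z_0$ by (i), a contradiction. If $y\notin\operatorname{Cut}$, any foot $z$ has $d_\partial(y)<\tau(z)$, so (i) applies. Continuity follows from uniqueness, since limits of feet are feet and $\partial M$ is compact.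
\end{proof}

We push fully where $h\le r_0/4$, not at all where $h\ge r_0/3$, and interpolate in between. Let $\psi:M\to[0,1]$ be continuous with $\psi=1$ where $h\le r_0/4$ and $\psi=0$ where $h\ge r_0/3$. For $y\in M$ with foot $z$ put
\[
P(y)=\gamma_z\bigl(\max\{d_\partial(y),\ \psi(y)\tau(z)\}\bigr).
\]

\begin{lemma}\label{lem:push}
The map $P:M\to M$ is well defined and continuous. We have $P(y)=y$ if $h(y)\ge r_0/3$ and $P(y)\in\operatorname{Cut}$ if $h(y)\le r_0/4$. For all $y$,
\begin{equation}\label{eq:push}
d(y,P(y))\le1.02\,\eta\,s(y),\qquad|h(P(y))-h(y)|\le1.02\,\eta\,h(y).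
\end{equation}
\end{lemma}

\begin{proof}
Off $\operatorname{Cut}$ the foot is unique and continuous, so $P$ is well defined and continuous on this open set. For $y\in\operatorname{Cut}$ every foot has $\tau(z)=d_\partial(y)$, so $P(y)=y$. Let $y_k\to y\in\operatorname{Cut}$, with feet $z_k$ converging, along a subsequence, to a foot $z$ of $y$. The time parameter of $P(y_k)$ lies in $[d_\partial(y_k),\tau(z_k)]$, and both ends converge to $d_\partial(y)=\tau(z)$. So $P(y_k)\to y$. The two values of $P$ in the statement follow from $\psi=0$ and $\psi=1$, using $d_\partial(y)\le\tau(z)$.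

For \eqref{eq:push} we may assume $h(y)<r_0/3$. Let $z$ be a foot of $y$ and $t'=\min\{\tau(z),r_0\}$. Then $t'\ge d_\partial(y)$ by \eqref{eq:hbounds}, so $d(y,\gamma_z(t'))\le t'$, and
\[
t'=\min\{d_\partial(\gamma_z(t')),r_0\}\le h(\gamma_z(t'))\le h(y)+\eta t' .
\]
Thus $t'\le h(y)/(1-\eta)\le1.02\,h(y)<r_0$, which forces $t'=\tau(z)$. So $d(y,P(y))\le\tau(z)\le1.02\,h(y)=1.02\,\eta\,s(y)$. The second bound follows because $h$ is $\eta$-Lipschitz.
\end{proof}

\section{The map to an $(n-1)$-dimensional complex}\label{sec:nerve}

The map will be $\Phi\circ P$ on each copy of $M$, where $\Phi$ maps $D(M)$ to the nerve of a cover by small balls. There is one difficulty. A boundary point in the thin part is pushed to an interior point of $M$, which has two preimages in $D(M)$. So $\Phi$ must be symmetric under $\iota$ wherever boundary points can land. It cannot be made symmetric everywhere by merging mirror balls, since in the thick part a ball may be far from its mirror image. The thresholds for $h/r_0$ are arranged as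
\[
\tfrac16<\tfrac15<\tfrac14<\tfrac13<0.38<0.4 :
\]
volume is small above $\frac16$, the push is complete below $\frac14$ and trivial above $\frac13$, and balls are merged below $0.4$. The gaps absorb the small variation of $h$ along the push and inside a ball.

\subsection{The cover and its nerve}
In a length space, open balls $B(x,a)$ and $B(x',a')$ are disjoint only if $d(x,x')\ge a+a'$. Since $s$ is bounded below and $D(M)$ is compact, there is a finite maximal family of points $x_j\in D(M)$ such that the balls $B_D(x_j,\varepsilon_1s_j/4)$ are disjoint, where $s_j=s(x_j)$ and $h_j=h(x_j)$. For any $x$ the ball $B_D(x,\varepsilon_1s(x)/4)$ meets one of them, so $d(x,x_j)<\varepsilon_1(s(x)+s_j)/4$ for some $j$. As $s$ is $1$-Lipschitz, $(1-\varepsilon_1/4)s(x)\le(1+\varepsilon_1/4)s_j$, hence $s(x)\le1.1s_j$ and $d(x,x_j)<\varepsilon_1s_j$. So the balls $B_D(x_j,\varepsilon_1s_j)$ cover $D(M)$.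

Call $j$ \emph{thin} if $h_j<0.4\,r_0$ and \emph{thick} otherwise. Put $Z_j=\{x_j,\iota x_j\}$ for thin $j$ and $Z_j=\{x_j\}$ for thick $j$, and
\[
\theta_j=\max\Bigl\{0,\ 2-\frac{d(\cdot,Z_j)}{\varepsilon_1s_j}\Bigr\}.
\]
Then $\theta_j$ is $(\varepsilon_1s_j)^{-1}$-Lipschitz, $\theta_j\ge1$ on $B_D(x_j,\varepsilon_1s_j)$, and so $\Theta=\sum_j\theta_j\ge1$ everywhere. For thin $j$ we have $\theta_j\circ\iota=\theta_j$, and \eqref{eq:hbounds} gives $d(x_j,\iota x_j)\le2d_\partial(\bar x_j)\le2h_j=2\eta s_j<\varepsilon_1s_j/2$; this is why $\eta$ was taken much smaller than $\varepsilon_1$. Hence for all $j$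
\begin{equation}\label{eq:support}
\operatorname{supp}\theta_j\subset B_j:=B_D(x_j,3\varepsilon_1s_j),\qquad|s-s_j|\le0.03\,s_j\ \text{ and }\ |h-h_j|\le0.03\,h_j\ \text{ on }B_j .
\end{equation}
For thick $j$ we get $h\ge0.97\cdot0.4\,r_0>0.38\,r_0$ on $B_j$, so $\theta_j=0$ on $\{h\le0.38\,r_0\}$.

Fix $i$. If $B_j$ meets $B_i$, then \eqref{eq:support} gives $0.94s_i\le s_j\le1.07s_i$ and $d(x_i,x_j)<7\varepsilon_1s_i<s_i$. Two such centers $x_j,x_{j'}$ are at distance at least $\varepsilon_1(s_j+s_{j'})/4\ge\varepsilon_1s_i/5$. By Proposition~\ref{prop:local}(a), each $B_i$ meets at most $N_0=N(n,\varepsilon_1/5)$ of the $B_j$, itself included. In particular each point lies in at most $N_0$ supports.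

Let $\mathcal N$ be the nerve of the cover $\{\theta_j>0\}$: a set of indices spans a simplex if the corresponding sets have a common point. Realize $\mathcal N$ in the Euclidean space that has the indices $j$ as an orthonormal basis. Then
\begin{equation}\label{eq:nerve}
\dim\mathcal N\le N_0-1,\qquad\text{each vertex lies in at most } 2^{N_0}\text{ simplices.}
\end{equation}
The \emph{carrier} of a point of $\mathcal N$ is the closed simplex spanned by the vertices whose coordinate is positive. Let $\Phi=(\theta_j/\Theta)_j:D(M)\to\mathcal N$. Then
\begin{equation}\label{eq:symm}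
\Phi\circ\iota=\Phi\quad\text{on }\{h\le0.38\,r_0\}.
\end{equation}
Near a point $y$ only the $\theta_j$ with $y\in\operatorname{supp}\theta_j$ are nonzero. There are at most $N_0$ of them, and each is $\Lambda$-Lipschitz with $\Lambda=1.03/(\varepsilon_1s(y))$. For $y',y''$ near $y$,
\[
\Bigl|\frac{\theta_j(y')}{\Theta(y')}-\frac{\theta_j(y'')}{\Theta(y'')}\Bigr|\le\frac{|\theta_j(y')-\theta_j(y'')|}{\Theta(y')}+\frac{\theta_j(y'')}{\Theta(y'')}\,\frac{|\Theta(y')-\Theta(y'')|}{\Theta(y')}\le(1+N_0)\Lambda\,d(y',y'').
\]
So $\Phi$ is Lipschitz near $y$ with constant $C_1/s(y)$, where $C_1=1.03\sqrt{N_0}\,(1+N_0)/\varepsilon_1$.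

\subsection{The image has small measure}
Write $(y,+)$ and $(y,-)$ for the points of the two copies over $y\in M$, and put $\Psi(y,\pm)=\Phi(P(y),\pm)$.

\begin{lemma}\label{lem:Psi}
The map $\Psi:D(M)\to\mathcal N$ is well defined and continuous. Suppose $\operatorname{vol}B(q,r)\le\vartheta r^n$ whenever $d_\partial(q)\ge r$, and let $E=\Psi(D(M))$. Then $\mathcal H^n(E\cap\Delta)\le C_2\vartheta$ for every closed simplex $\Delta$ of $\mathcal N$, where $C_2=N_0(1.1\,C_1)^nC_0$ depends only on $n$.
\end{lemma}

\begin{proof}
Let $y\in\partial M$. If $h(y)\ge r_0/3$, then $P(y)=y\in\partial M$. Otherwise $h(P(y))\le(1+1.02\eta)r_0/3<0.38\,r_0$ by \eqref{eq:push}, and \eqref{eq:symm} applies. In both cases $\Phi(P(y),+)=\Phi(P(y),-)$, so the definitions on the two closed copies agree on their intersection.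

If $h(y)\le r_0/4$, then $P(y)\in\operatorname{Cut}$. Otherwise $h(P(y))\ge(1-1.02\eta)r_0/4\ge r_0/5$. Hence $E\subset\Phi(\{h\ge r_0/5\})\cup\Phi(\operatorname{Cut}^\pm)$, where $\operatorname{Cut}^\pm$ is the union of the two copies of $\operatorname{Cut}$. The second set is $\mathcal H^n$-null by Lemmas~\ref{lem:cut}(iii) and~\ref{lem:area}. Let $\Phi(y)\in\Delta$ with $h(y)\ge r_0/5$. Then $\theta_j(y)>0$ for some vertex $j$ of $\Delta$, so $y\in B_j$ and $h_j\ge r_0/(5\cdot1.03)\ge r_0/6$. For such $j$, Proposition~\ref{prop:local}(c) gives $\operatorname{vol}B_j\le C_0\vartheta s_j^n$, and on $B_j$ the map $\Phi$ is locally Lipschitz with constant $C_1/(0.97s_j)\le1.1\,C_1/s_j$. By Lemma~\ref{lem:area}, $\mathcal H^n(\Phi(B_j))\le(1.1\,C_1)^nC_0\vartheta$. Sum over the at most $N_0$ vertices of $\Delta$.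
\end{proof}

\subsection{Projection into the $(n-1)$-skeleton}
A set that misses an interior point of each $n$-simplex can be projected radially out of it. In simplices of dimension above $n$ there are plenty of points to project from, but the projection may enlarge the measure; a well-chosen center enlarges it by a bounded factor.

\begin{lemma}\label{lem:project}
There is $v=v(n,N_0)>0$ such that the following holds. Let $\mathcal N$ be a finite complex satisfying \eqref{eq:nerve}, and let $E\subset\mathcal N$ be compact with $\mathcal H^n(E\cap\Delta)\le v$ for all closed simplices $\Delta$. Then there is a continuous map $G:E\to\mathcal N^{(n-1)}$ such that $G(q)$ lies in the carrier of $q$ for all $q\in E$.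
\end{lemma}

\begin{proof}
If $\dim\mathcal N\le n-1$, take the identity. Otherwise start with $k=\dim\mathcal N$ and $E_k=E$. Suppose $k>n$ and $E_k\subset\mathcal N^{(k)}$ is compact with $\mathcal H^n(E_k)<\infty$.

Let $\Delta$ be a $k$-simplex, $\frac12\Delta$ its concentric copy of half size, and $2\varrho_k$ its inradius. Work in the affine span of $\Delta$. A point $a\in\frac12\Delta$ is the midpoint of the center and a point of $\Delta$, so by convexity $\Delta$ contains the ball of radius $\varrho_k$ about $a$; also $\operatorname{diam}\Delta=\sqrt2$. The gauge $\|\xi\|_a=\inf\{t>0:a+\xi/t\in\Delta\}$ is subadditive and satisfies $|\xi|/\sqrt2\le\|\xi\|_a\le|\xi|/\varrho_k$, so it is $\varrho_k^{-1}$-Lipschitz. The radial projection $\pi_a:\Delta\setminus\{a\}\to\partial\Delta$ is $\pi_a(a+\xi)=a+\xi/\|\xi\|_a$, and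
\[
\Bigl|\frac\xi{\|\xi\|_a}-\frac{\xi'}{\|\xi'\|_a}\Bigr|\le\frac{|\xi-\xi'|}{\|\xi\|_a}+\frac{|\xi'|}{\|\xi'\|_a}\cdot\frac{\bigl|\|\xi\|_a-\|\xi'\|_a\bigr|}{\|\xi\|_a}\le\frac{A_k}{|\xi|}\,|\xi-\xi'|,\qquad A_k=\sqrt2+\frac2{\varrho_k}.
\]
On the ball of radius $|y_0-a|/3$ about $y_0$ the function $|y-a|$ varies by a factor at most $2$, so Lemma~\ref{lem:area} applies with $\Lambda(y)=2A_k/|y-a|$. For $a\in\frac12\Delta\setminus E_k$,
\[
\mathcal H^n(\pi_a(E_k\cap\Delta))\le I(a):=\int_{E_k\cap\Delta}(2A_k)^n|y-a|^{-n}\,d\mathcal H^n(y).
\]
Since $n<k$, the integral $\int_{\frac12\Delta}|y-a|^{-n}\,da$ is at most $\int_{|\xi|\le\sqrt2}|\xi|^{-n}d\xi<\infty$, taken in $\mathbb R^k$. By Fubini's theorem the average of $I$ over $\frac12\Delta$ is at most $C'\mathcal H^n(E_k\cap\Delta)$, with $C'=C'(n,N_0)$ valid for all $k$ with $n<k<N_0$. The set $E_k\cap\Delta$ has finite $\mathcal H^n$-measure, hence Lebesgue measure zero in $\Delta$. So some $a_\Delta\in\frac12\Delta\setminus E_k$ has $I(a_\Delta)\le C'\mathcal H^n(E_k\cap\Delta)$.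

The maps $\pi_{a_\Delta}$ fix $\partial\Delta$, so together with the identity on $\mathcal N^{(k-1)}$ they map $E_k$ continuously onto a compact set $E_{k-1}\subset\mathcal N^{(k-1)}$. For a closed simplex $\Delta'$ of $\mathcal N^{(k-1)}$, the set $E_{k-1}\cap\Delta'$ is contained in the union of $E_k\cap\Delta'$ and the sets $\pi_{a_\Delta}(E_k\cap\Delta)$ for the $k$-simplices $\Delta$ that share a vertex with $\Delta'$. There are at most $N_02^{N_0}$ of these. Hence
\[
\max_{\Delta'}\mathcal H^n(E_{k-1}\cap\Delta')\le\bigl(1+N_02^{N_0}C'\bigr)\max_\Delta\mathcal H^n(E_k\cap\Delta),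
\]
the maxima being over the closed simplices of $\mathcal N^{(k-1)}$ and $\mathcal N^{(k)}$. After fewer than $N_0$ steps we reach $E_n\subset\mathcal N^{(n)}$. Let $v$ be half the volume of the standard $n$-simplex divided by $(1+N_02^{N_0}C')^{N_0}$. Then $E_n$ misses an interior point of each $n$-simplex, and we project radially from it to the boundary.

Each step either fixes a point or moves it inside its carrier, and the carrier of the new point is a face of the old carrier. So the composition $G$ has the required property.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}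
Choose $\vartheta_n\in(0,1)$ with $C_2\vartheta_n\le v(n,N_0)$. By Lemmas~\ref{lem:Psi} and~\ref{lem:project} we have a continuous map $G\circ\Psi:D(M)\to\mathcal N^{(n-1)}$. Let $U_j$ be the set of points where the $j$-th coordinate of $G\circ\Psi$ is positive, that is, the preimage of the open star of $j$. A point of $\mathcal N^{(n-1)}$ has at least one and at most $n$ positive coordinates, so the $U_j$ form an open cover of multiplicity at most $n$.

\emph{The sets $U_j$ are small.} Let $y\in U_j$, and let $y'$ be the point over $P(\bar y)$ in a copy of $M$ containing $y$, so that $\Psi(y)=\Phi(y')$. Since $G(\Psi(y))$ lies in the carrier of $\Psi(y)$, the index $j$ is a vertex of that carrier. So $\theta_j(y')>0$, $y'\in B_j$ and $s(y')\le1.03s_j$. By \eqref{eq:push}, $d(y,y')\le1.02\,\eta\,s(y)$, hence $s(y)\le s(y')/(1-1.02\eta)\le1.04s_j$ and $d(y,y')\le1.1\,\eta s_j<\varepsilon_1s_j$. Therefore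
\[
U_j\subset B_D(x_j,4\varepsilon_1s_j)\subset B_D(x_j,\varepsilon_0s_j/4).
\]

\emph{The sets $U_j$ are amenable.} Fix $y\in U_j$ and a path $\beta_0$ from $x_j$ to $y$ of length less than $\varepsilon_0s_j/4$. Let $\alpha$ be a loop in $U_j$ based at $y$. After a homotopy in $U_j$ it is piecewise smooth, hence of finite length. Subdivide it at points $y=y_0,y_1,\dots,y_m=y$ into arcs $\alpha_i$ of length less than $\varepsilon_0s_j/4$, and join $x_j$ to $y_i$ by paths $\beta_i$ of length less than $\varepsilon_0s_j/4$, with $\beta_m=\beta_0$. Then $\beta_0\alpha\beta_0^{-1}$ is homotopic to the product of the loops $\beta_{i-1}\alpha_i\beta_i^{-1}$, each of length less than $\frac34\varepsilon_0s_j$. By Proposition~\ref{prop:local}(b), conjugation by $\beta_0$ carries the image of $\pi_1(U_j,y)$ in $\pi_1(D(M),y)$ into a virtually nilpotent group. So the image is amenable. If connected sets are wanted, replace the $U_j$ by their components and take a finite subcover; the multiplicity does not increase.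

\emph{Vanishing.} If $D(M)$ is orientable, Theorem~\ref{thm:vanishing} gives $\|D(M)\|=0$. Otherwise pull the cover back to the orientable double cover $\widetilde Z$ of $Z=D(M)$. The multiplicity is unchanged. For the preimage $\widetilde U$ of $U=U_j$, the injection $\pi_1(\widetilde Z)\to\pi_1(Z)$ maps the image of $\pi_1(\widetilde U)$ into the image of $\pi_1(U)$, so $\widetilde U$ is amenable. Theorem~\ref{thm:vanishing} gives $\|\widetilde Z\|=0$. \hfill$\square$

\begin{remark}[closed components]\label{rem:closed}
If a component $M$ has empty boundary, then $d_\partial\equiv\infty$ and $D(M)$ is the disjoint union of two copies of $M$. Theorem~\ref{thm:main} then says that $\|M\|=0$ if $K_M\ge-\kappa_0$, $\kappa_0r^2\le c_n^2$ and $\operatorname{vol}B(p,r)\le\vartheta_nr^n$ for all $p$. The proof applies with $M$ in place of $D(M)$. In Proposition~\ref{prop:convex} we are in the case $d_\partial(p)>2$. We have $h\equiv r_0$, and in Proposition~\ref{prop:local} we take $p=x$, $R=r_0$ and $X=\Omega$. All indices are thick, $P$ is the identity, $\Psi=\Phi$, and $E=\Phi(M)=\Phi(\{h\ge r_0/5\})$.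
\end{remark}

\section{Sharpness of the inradius bound}\label{sec:sharp}

Simplicial volume does not depend on the metric. So it suffices to put on one manifold $M_0$ with $\|D(M_0)\|>0$ a metric with $\Pi\ge0$ and a metric with $K\ge0$, and to rescale.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For every $n\ge2$ there is a compact connected hyperbolic $n$-manifold $M_0$ with nonempty totally geodesic boundary. For $n=2$ cut a closed hyperbolic surface along a simple closed geodesic and take a component. For $n\ge3$ do the same with a closed hyperbolic manifold containing an embedded closed totally geodesic hypersurface, which exists by Millson \cite{Millson}. The double $D(M_0)$ is a closed hyperbolic manifold, so $\|D(M_0)\|>0$. Hence every metric on $M_0$ with $K\ge-\kappa_0$ and $\Pi\ge-\lambda$ has inradius at least $F(\kappa_0,\lambda)$.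

Let $i_0$ be the inradius of the hyperbolic metric. For $\kappa_0>0$ multiply lengths by $\kappa_0^{-1/2}$. Then $K=-\kappa_0$, $\Pi=0\ge-\lambda$ for every $\lambda\ge0$, and the inradius is $i_0\kappa_0^{-1/2}$. So $F(\kappa_0,\lambda)\le i_0\kappa_0^{-1/2}$.

By Gromov \cite{Gromov-69}, every open manifold admits a metric of positive sectional curvature, in general incomplete. Apply this to $M_0$ with an open collar attached and restrict to $M_0$. By compactness the resulting metric has $K>0$, $\Pi\ge-\lambda_1$ for some $\lambda_1>0$, and a finite inradius $i_1$. For $\lambda>0$ multiply lengths by $\lambda_1/\lambda$. Then $K>0\ge-\kappa_0$ for every $\kappa_0\ge0$, $\Pi\ge-\lambda$, and the inradius is $i_1\lambda_1/\lambda$. So $F(\kappa_0,\lambda)\le i_1\lambda_1\lambda^{-1}$.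

Take $C_n=\max\{i_0,i_1\lambda_1\}$.
\end{proof}

The same two metrics show directly that neither curvature hypothesis of Corollary~\ref{cor:answer} can be removed. Shrinking the first keeps $\Pi=0$, shrinking the second keeps $K>0$, in both cases the total volume tends to zero, and $\|D(M_0)\|>0$.

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao, \emph{The structure of approximate groups}.

\bibitem{Gromov-69}
Gromov, \emph{Stable mappings of foliations into manifolds}, 1969.

\bibitem{Gromov-VBC}
Gromov, \emph{Volume and bounded cohomology}.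

\bibitem{Kos}
Kosovski\u{\i}, St. Petersburg Math. J. 14 (2003).

\bibitem{Millson}
Millson, Ann. of Math. 104 (1976).

\bibitem{YZ}
Takao Yamaguchi and Zhilang Zhang, \emph{Limits of manifolds with boundary II}, arXiv:2504.05497 (2025).

\end{thebibliography}
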